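# A group with unique products that is not diffuse

## The theorem and the group

Take letters $z_1,\dots,z_6$, put $S=\{z_1^{\pm1},\dots,z_6^{\pm1}\}$ (12 elements of the free group on the $z_i$), and for each $s\in S$ take five more letters $a_s,b_s,c_s,d_s,e_s$. Write
$$(x_{s,1},\dots,x_{s,6})=(a_s,\;b_s,\;c_s,\;a_s^{-1},\;d_s,\;e_s),$$
with the second index read modulo 6. For $s=z_i^{\pm1}$ let $T_s=\{1\}\cup\{z_j:j\ne i\}$, a set of six elements, enumerated as $\tau_{s,1},\dots,\tau_{s,6}$ in any fixed way. Let
$$G=\big\langle z_i,\ a_s,b_s,c_s,d_s,e_s\ \big|\ x_{s,k}\,x_{s,k+1}^{-1}\,x_{s,k}\;s=\tau_{s,k}\big\rangle,\qquad 1\le i\le 6,\ s\in S,\ 1\le k\le 6. \tag{1}$$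
This presentation has $6+12\cdot5=66$ generators and $12\cdot 6=72$ relators.

**Theorem 1.** $G$ has unique products, and $G$ contains a finite set $A$ with $|A|\ge2$ that has no extremal element at all. In particular $G$ is not diffuse. Hence there exists a group which is not diffuse but has unique products.

**Theorem 2.** (1) Every homomorphism from $G$ to a diffuse group is trivial. In particular $G$ has no nontrivial left-orderable quotient, and its abelianization is finite. (2) Every group $K$ with unique products embeds in a group with unique products that is not diffuse, namely $K\times G$.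

Theorem 1 answers a question whose source is Giles Gardam, "A counterexample to the unit conjecture for group rings", arXiv:2102.11818 (2021). Theorem 2 is a supplement, proved at the end.

## Unique products, extremal elements, diffuseness

**Definition (unique products).** A group $G$ *has unique products* (is *UP*) if for all non-empty finite $A,B\subseteq G$ some $g\in AB$ can be written in exactly one way as $g=ab$ with $a\in A$, $b\in B$.

In $\mathbb Z$ the largest sum $\max A+\max B$ is such an element. A nontrivial finite group is not UP: take $A=B=G$. Subgroups of UP groups are UP.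

**Definition (extremal, diffuse; following Bowditch).** Let $A\subseteq G$ be finite. An element $a\in A$ is *extremal* if for every $g\in G\setminus\{1\}$ we have $ga\notin A$ or $g^{-1}a\notin A$. The group $G$ is *diffuse* if every finite $A\subseteq G$ with $|A|\ge2$ has at least two extremal elements.

So $a$ is not extremal when it is a kind of midpoint: some $g\neq1$ has both $ga$ and $g^{-1}a$ in $A$. We call such a $g$ a *witness* for $a$. In $\{0,1,2\}\subset\mathbb Z$ the element $1$ has witness $g=1$, while $0$ and $2$ are extremal. In $\{0,1,3\}$ all three elements are extremal.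

The known facts around these notions are: every left-orderable group is diffuse, every diffuse group is UP, and there are diffuse groups that are not left-orderable (Dunfield). The part we use is about left-orderable groups, and it is short. If $<$ is a left-invariant order, then $x\prec y:\Leftrightarrow x^{-1}<y^{-1}$ is right-invariant, so $g\succ1$ implies $ga\succ a\succ g^{-1}a$. Hence the $\prec$-largest and $\prec$-smallest elements of a finite set are extremal. For unique products, let $a_1=\max A$ and choose $b_1\in B$ with $a_1b_1$ largest in $a_1B$. If $ab=a_1b_1$, then $ab\preceq a_1b\preceq a_1b_1$ forces $a=a_1$ and $b=b_1$. Free groups are left-orderable (textbook), so they are diffuse and UP.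

This tells us how Theorem 1 cannot be proved: no order and no argument with extremal elements in $G$ itself can give unique products, since $G$ has a finite set in which every element is a midpoint.

We also use three textbook facts. By the Hopf property, six elements that generate a free group of rank 6 form a basis of it. In an amalgam of groups along a common subgroup, the factors embed. By Bass–Serre theory, such an amalgam acts without inversions on a tree whose vertex and edge stabilizers are the conjugates of the vertex and edge groups.

## Six debts and how to pay them: the set $A$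

Let us try to build a finite set in which everything has a witness. Start with $1$ and $z^{\pm1}$; then $1$ has witness $z$. Now $s=z$ needs one. Take a new letter $a$ and add $as$ and $a^{-1}s$. These need witnesses too. For $as$, take a new letter $b$ and use $g=ba^{-1}$: then $g\cdot as=bs$, and $g^{-1}\cdot as=ab^{-1}as$. So we add $bs$, which must be treated next, and we owe membership of $ab^{-1}a\,s$ in the set. In a free group the debts are never all paid, because free groups are diffuse. But we may go around a *cycle* of letters that passes through both $a$ and $a^{-1}$, and then impose relations that identify each debt with an element we already have.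

Let $F$ be free on $a,b,c,d,e$, let $(x_1,\dots,x_6)=(a,b,c,a^{-1},d,e)$ and $\omega_k=x_kx_{k+1}^{-1}x_k$ ($k$ mod 6). Explicitly,
$$\omega_1=ab^{-1}a,\quad \omega_2=bc^{-1}b,\quad \omega_3=cac,\quad \omega_4=a^{-1}d^{-1}a^{-1},\quad \omega_5=de^{-1}d,\quad \omega_6=ea^{-1}e .$$
Let $W=\langle\omega_1,\dots,\omega_6\rangle\le F$. Lemma 7 below shows that $W$ is free with basis $\omega_1,\dots,\omega_6$; its proof is independent of everything before it. Because the $\omega_k$ satisfy no relation, we may prescribe the elements $\omega_ks$ freely.

Let $E$ be free on $z_1,\dots,z_6$. For $s=z_i^{\pm1}$ the six elements $\tau s^{-1}$, $\tau\in T_s$, generate $E$: they include $1\cdot s^{-1}$, and $z_j=(z_js^{-1})s$. By the Hopf property they form a basis. For example, for $s=z_1$ they are $z_1^{-1},z_2z_1^{-1},\dots,z_6z_1^{-1}$. So if $F_s$ is a copy of $F$, with elements $x_{s,k},\omega_{s,k}$ and subgroup $W_s$, then $\tau_{s,k}s^{-1}\mapsto\omega_{s,k}$ defines an isomorphism $E\cong W_s\le F_s$. The amalgam of the 12 groups $F_s$ along $E$ has exactly the presentation (1), so it is $G$: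
$$G=\ast_E\,(F_s)_{s\in S},\qquad \omega_{s,k}\,s=x_{s,k}x_{s,k+1}^{-1}x_{s,k}\,s=\tau_{s,k}. \tag{2}$$

**Proposition 3.** The set $A=\{1\}\cup S\cup\{x_{s,k}s:s\in S,\ 1\le k\le6\}\subset G$ has no extremal element.

*Proof.* Since $E$ and all $F_s$ embed in $G$, we have $|A|\ge2$ and the elements $g$ below are nontrivial. For $1$, use $g=z_i$: both $z_i$ and $z_i^{-1}$ lie in $S$. For $s\in S$, use $g=x_{s,1}=a_s$: then $gs=x_{s,1}s$ and $g^{-1}s=a_s^{-1}s=x_{s,4}s$. For $x_{s,k}s$, use $g=x_{s,k+1}x_{s,k}^{-1}\ne1$: then $g\,x_{s,k}s=x_{s,k+1}s\in A$, and by (2), $g^{-1}x_{s,k}s=x_{s,k}x_{s,k+1}^{-1}x_{s,k}s=\tau_{s,k}\in\{1\}\cup S\subset A$. $\square$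

It remains to prove that $G$ is UP. One may ask why the cycle has six terms. A two-term cycle $(a,a^{-1})$ gives $\omega_1=a^3$ and $\omega_2=a^{-3}$, which are not independent. The four-term cycle $(a,b,a^{-1},d)$ will be tested later; it stops at a definite place in the argument for unique products.

## Farthest pairs in a tree

Let $G$ act without inversions on a simplicial tree $\mathcal T$, and suppose all vertex stabilizers are UP. We try to show that $G$ is UP by looking at products that move a base vertex as far as possible.

Trees are metric trees with edges of length 1. A *direction* at a point $t$ is a germ of nondegenerate geodesics starting at $t$. If $y,z$ lie in different directions from $c$, then $c\in[y,z]$ and $d(y,z)=d(y,c)+d(c,z)$.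

Let $P,Q\subset G$ be finite and non-empty, $o$ a vertex, $X=\{p^{-1}o:p\in P\}$, $Y=\{qo:q\in Q\}$.

**Step 1: the largest distance between $X$ and $Y$ is controlled by two centers.** For a finite non-empty set $X$ of vertices let $r_X=\frac12\operatorname{diam}X$, and let $c_X$ be the midpoint of a chosen geodesic $[x_1,x_2]$ of length $\operatorname{diam}X$ with $x_1,x_2\in X$. If $r_X=0$, what follows is trivial. If $r_X>0$, then $x_1,x_2$ lie in different directions from $c_X$. Given $x\in X$, for some $i$ the point $x$ is not in the direction of $x_i$ from $c_X$. So $d(x,c_X)+r_X=d(x,x_i)\le2r_X$, that is, $d(x,c_X)\le r_X$. Given any point $t$ of the tree, one of $x_1,x_2$ is not in the direction of $t$ from $c_X$, so that $x_i$ has $d(t,x_i)=d(t,c_X)+r_X$. With the bound just proved,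
$$\max_{x\in X}d(t,x)=d(t,c_X)+r_X .$$
Applying this for $X$ and then for $Y$ gives
$$D:=\max_{X\times Y}d=r_X+d(c_X,c_Y)+r_Y. \tag{3}$$
Since $d(x,y)\le d(x,c_X)+d(c_X,c_Y)+d(c_Y,y)\le D$, we have $d(x,y)=D$ if and only if $d(x,c_X)=r_X$, $d(y,c_Y)=r_Y$, and $x,c_X,c_Y,y$ lie in this order on $[x,y]$.

**Step 2: other representations of a farthest product differ by an element fixing both centers.** Call $(p,q)\in P\times Q$ *maximal* if $d(p^{-1}o,qo)=D$. As $d(p^{-1}o,qo)=d(o,pq\,o)$, this depends only on the product $pq$. Suppose $(p,q)$ is maximal and $pq=p'q'$ with $p'\in P$, $q'\in Q$. Then $(p',q')$ is maximal, and $g=p'^{-1}p=q'q^{-1}$ maps $p^{-1}o$ to $p'^{-1}o$ and $qo$ to $q'o$. On both geodesics $[p^{-1}o,qo]$ and $[p'^{-1}o,q'o]$ the point at distance $r_X$ from the start is $c_X$, and the point at distance $r_Y$ from the end is $c_Y$. So $g$ fixes $c_X$ and $c_Y$; that is, $g\in C:=G_{c_X}\cap G_{c_Y}$.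

Fix a maximal pair $(p_0,q_0)$ and put $x_0=p_0^{-1}o$, $y_0=q_0o$,
$$P_1=P\cap p_0C,\quad Q_1=Q\cap Cq_0,\quad A'=p_0^{-1}P_1\subset C,\quad B'=Q_1q_0^{-1}\subset C,$$
so $1\in A'\cap B'$. Since $p'=pg^{-1}$ and $q'=gq$ with $g\in C$, we have shown:
$$\text{if }(p,q)\in P_1\times Q_1\text{ is maximal, every representation of }pq\text{ in }P\times Q\text{ lies in }P_1\times Q_1. \tag{4}$$
For $u\in A'$, $v\in B'$ the pair $(p_0u,vq_0)$ corresponds to the points $u^{-1}x_0$ and $vy_0$. Consequently, if $(p_0u,vq_0)$ is maximal and $uv$ is uniquely represented in $A'B'$, then $p_0uvq_0$ is uniquely represented in $PQ$. So *if all pairs in $P_1\times Q_1$ are maximal and $C$ is UP, we are done.*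

**Step 3: the cases in which all pairs are maximal.** Suppose $c_X\ne c_Y$. The centers are vertices or midpoints of edges, so $[c_X,c_Y]$ contains at least half an edge. Elements of $C$ fix $[c_X,c_Y]$ pointwise, so $C$ lies in an edge stabilizer and is UP. Let $u\in A'$, $v\in B'$. Apply $u^{-1}$ to $[x_0,c_Y]$ and $v$ to $[c_X,y_0]$: the points $u^{-1}x_0,c_X,c_Y$ lie in order on a geodesic, and so do $c_X,c_Y,vy_0$. As $c_X\ne c_Y$, all four lie in order on a geodesic, of length $D$. All pairs are maximal, and we are done.

Now let $c_X=c_Y=c$, so $C=G_c$. If $c$ is a vertex, $C$ is UP by assumption. If $c$ is the midpoint of an edge, then, there being no inversions, $C$ is the stabilizer of that edge, fixes it pointwise, and is UP. If $r_X=0$ or $r_Y=0$, then one of $u^{-1}x_0$, $vy_0$ equals $c$ and the other has distance $D$ from it, so all pairs are maximal. Let $r_X,r_Y>0$, and let $\varepsilon,\varepsilon'$ be the directions at $c$ of $x_0,y_0$. They differ since $(p_0,q_0)$ is maximal. By Step 1 the pair given by $(u,v)$ is maximal if and only if $u^{-1}\varepsilon\ne v\varepsilon'$, that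 is,
$$uv\,\varepsilon'\ne\varepsilon. \tag{5}$$
If $c$ is not a vertex, $C$ fixes both directions at $c$, so (5) always holds. It also always holds if $\varepsilon\notin C\varepsilon'$. In these cases we are done.

**Where unique products in the stabilizers stop sufficing.** The case left is: $c$ is a vertex and $\varepsilon=k\varepsilon'$ with $k\in C$. Let $\delta'$ be the edge at $c$ in direction $\varepsilon'$; the stabilizer of $\varepsilon'$ in $C$ is $G_{\delta'}$. Then (5) says
$$(k^{-1}u)\,v\notin G_{\delta'}. \tag{6}$$
The UP property of $C$ gives a unique product somewhere in $(k^{-1}A')B'$. But it may lie in $G_{\delta'}$, and then the pair is not maximal, (4) says nothing, and there may be further representations outside $P_1\times Q_1$. We need a unique product *outside* the edge group.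

**Definition (UP-pair).** For $E\le H$ call $(H,E)$ a *UP-pair* if for all finite non-empty $A,B\subset H$ with $AB\not\subset E$, some element of $AB\setminus E$ can be written in exactly one way as $ab$ with $a\in A$, $b\in B$.

The pair $(H,H)$ is vacuously a UP-pair. The pair $(\mathbb Z,\{0\})$ is one: if $A+B\neq\{0\}$, then either $|A|=|B|=1$ and the single sum is nonzero, or the largest and smallest sums are distinct and both unique, and at least one is nonzero. But $(\mathbb Z,n\mathbb Z)$ with $n\ge2$ is not a UP-pair: for $A=\{0,\dots,n-1\}$ and $B=\{0,1\}$, the sums outside $n\mathbb Z$ are $1,\dots,n-1$, each with two representations. So the condition is a real one, even for free groups.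

**Theorem 4.** Let $G$ act without inversions on a simplicial tree $\mathcal T$. Suppose vertex stabilizers are UP and $(G_v,G_\delta)$ is a UP-pair for every edge $\delta$ and endpoint $v$ of $\delta$. Then $G$ is UP.

*Proof.* By Steps 1–3 only the case leading to (6) remains. The maximal pair $(p_0,q_0)$ corresponds to $u=v=1$, so by (6) the element $k^{-1}\in(k^{-1}A')B'$ is not in $G_{\delta'}$. As $(G_c,G_{\delta'})$ is a UP-pair, some element of $(k^{-1}A')B'\setminus G_{\delta'}$ is uniquely represented, say by $(k^{-1}u,v)$. Then $(p_0u,vq_0)$ is maximal by (6), and $uv$ is uniquely represented in $A'B'$. By (4), $p_0uvq_0$ is uniquely represented in $PQ$. $\square$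

For our $G$, vertex stabilizers are conjugates of $E$ and $F_s$, so they are free, and the pairs to check are isomorphic to $(E,E)$ and $(F,W)$. Everything comes down to this: *is $(F,W)$ a UP-pair?*

## Non-uniqueness as right translation

Let $A,B\subset F$ be finite and non-empty, and write $R=B^{-1}$, so that the products are $\alpha\beta^{-1}$ with $\alpha\in A$, $\beta\in R$. Now $\alpha'\beta'^{-1}=\alpha\beta^{-1}$ if and only if $\alpha^{-1}\alpha'=\beta^{-1}\beta'$. Calling this element $x$, a second representation is a right translation of $\alpha$ and $\beta$ by the same $x\neq1$. So the UP-pair property of $(F,W)$ fails for $(A,B)$ if and only if $AR^{-1}\not\subset W$ and the following holds: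

**(H)** For each $(\alpha,\beta)\in A\times R$ with $\alpha\beta^{-1}\notin W$ there is $x\ne1$ with $\alpha x\in A$ and $\beta x\in R$.

Replacing $A,R$ by $Ay,Ry$ with $y\in F$ changes no product $\alpha\beta^{-1}$ and preserves (H): use $y^{-1}xy$ in place of $x$. The plan is to choose $y$ so that $A$ and $R$ land in a tree on which right cosets of $W$ can be read off from a finite graph. The difficulty is that $A,R$ are arbitrary finite sets, of unbounded size; the next section shows that (H) alone forces such a $y$ to exist.

## Extreme elements seen from a moving base point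

In this section $F$ is any free group of finite rank and $T$ its Cayley tree: vertices are the elements of $F$, and the edges are $g-gx$ for basis elements $x$. $F$ acts by left multiplication, freely on all points of $T$: no $g\ne1$ fixes a vertex, and if $g$ exchanged $h$ and $hx$, then $hx\cdot x=h$, which is impossible. Recall that each $x\neq1$ in $F$ has an axis, a line along which it translates by $\|x\|>0$, and $d(t,xt)=\|x\|+2d(t,\mathrm{Axis}_x)$. The axis is a subgraph. Any line on which $x$ acts as a nontrivial translation is the axis. In any tree,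
$$[t,y]\text{ and }[t,z]\text{ share an initial segment of length }\tfrac12\big(d(t,y)+d(t,z)-d(y,z)\big). \tag{7}$$

Let $W\le F$, and let $\widetilde\Gamma\subset T$ be a non-empty $W$-invariant subtree (a subgraph). *It contains the axis of every $1\ne w\in W$*: for $p\in\widetilde\Gamma$ with projection $p'$ to the axis, $[p,wp]\subset\widetilde\Gamma$ contains $[p',wp']$, whose $\langle w\rangle$-translates cover the axis.

For finite $\Sigma\subset F$ with $|\Sigma|\ge2$, $\sigma\in\Sigma$ and a point $t\in T$, let $\Delta_\Sigma(\sigma,t)$ be the set of initial directions at $t$ of the geodesics $[t,\sigma^{-1}\sigma't]$, $\sigma'\in\Sigma\setminus\{\sigma\}$. They are nondegenerate as the action is free.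

**Definition (extreme, balanced).** The element $\sigma$ is *$t$-extreme with direction $e(\sigma)$* if $\Delta_\Sigma(\sigma,t)=\{e(\sigma)\}$. Let $\mathrm{ext}_\Sigma(t)$ be the set of directions of $t$-extreme elements. $\Sigma$ is *balanced* at $t$ if $|\mathrm{ext}_\Sigma(t)|\ge2$, and $K_\Sigma$ is the set of all $t$ at which $\Sigma$ is balanced.

Applying $\sigma$, we see that $\sigma$ is $t$-extreme exactly when $\sigma t$ is a leaf of the convex hull of $\Sigma t$; the direction is pulled back to $t$ so that different elements can be compared. Both members of a diametral pair $\sigma t,\sigma't$ of $\Sigma t$ are $t$-extreme: if some $\sigma''t$ lay in a direction from $\sigma t$ other than that of $\sigma't$, then $d(\sigma''t,\sigma't)>d(\sigma t,\sigma't)$. So there are always at least two $t$-extreme elements, and $\mathrm{ext}_\Sigma(t)\ne\emptyset$.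

For example, let $\Sigma=\{1,a\}$ with $a$ a basis element. Then $\Delta_\Sigma(1,t)$ is the direction to $at$ and $\Delta_\Sigma(a,t)$ is the direction to $a^{-1}t$. On the axis of $a$ these are opposite, so $\Sigma$ is balanced. Off the axis both point towards the axis, so $\Sigma$ is not balanced. Here $K_\Sigma=\mathrm{Axis}_a$.

**Lemma 5.** Let $\Sigma\subset F$ be finite with $|\Sigma|\geq 2$.

(F1) Let $t'\ne t$, let $h$ be the direction at $t$ to $t'$ and $h'$ the direction at $t'$ to $t$. If $h\notin\Delta_\Sigma(\sigma,t)$, then $\Delta_\Sigma(\sigma,t')=\{h'\}$.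

(F2) If $\Delta_\Sigma(\sigma,t)=\{h\}$ and $t'\ne t$ is sufficiently close to $t$ in direction $h$ (inside an edge), then $\sigma$ is $t'$-extreme with direction pointing away from $t$.

(F3) If $\mathrm{ext}_\Sigma(t)=\{e\}$ and $t'$ lies in a direction $h\ne e$ from $t$, then $\mathrm{ext}_\Sigma(t')=\{\text{direction to }t\}$.

(F4) If $t\notin K_\Sigma$ and $\mathrm{ext}_\Sigma(t)=\{e\}$, then all of $K_\Sigma$ lies in direction $e$ from $t$. Consequently $K_\Sigma$ is convex.

(F5) $K_\Sigma\ne\emptyset$.

*Proof.* **(F1).** Let $x=\sigma^{-1}\sigma'$, $\sigma'\ne\sigma$. As $[t,xt]$ does not start in direction $h$, we have $t\in[t',xt]$. So $d(t',xt)-d(xt,xt')=d(t',t)+d(t,xt)-d(t,t')=d(t,xt)>0$. By (7), $[t',xt']$ and $[t',xt]$ share an initial segment of length $\frac12\big(d(t',xt')+d(t',xt)-d(xt,xt')\big)>0$. Since $[t',xt]$ passes through $t$, it starts in direction $h'$; hence so does $[t',xt']$.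

**(F2).** Let $\eta=d(t,t')$ be so small that $\eta<\frac12d(t,xt)$ and $t'\in[t,xt]$ for all the finitely many $x=\sigma^{-1}\sigma'$. By (7), $[t',xt']$ and $[t',xt]$ share an initial segment of length $\frac12\big(d(t',xt')+(d(t,xt)-\eta)-\eta\big)>0$, and $[t',xt]$ starts away from $t$.

**(F3).** Let $h'$ be the direction at $t'$ to $t$. If the claim fails, some $\sigma$ is $t'$-extreme with direction different from $h'$, so $h'\notin\Delta_\Sigma(\sigma,t')$. By (F1) applied from $t'$ to $t$, $\Delta_\Sigma(\sigma,t)=\{h\}$, so $h\in\mathrm{ext}_\Sigma(t)=\{e\}$, a contradiction.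

**(F4).** By (F3) no point in a direction other than $e$ is balanced. If $t\notin K_\Sigma$ lay strictly between two points of $K_\Sigma$, these would lie in different directions from $t$, which is impossible.

**(F5).** We minimize $D(t)=\max_{\sigma\ne\sigma'}d(\sigma t,\sigma't)$, the maximum of $d(t,xt)$ over $x=\sigma^{-1}\sigma'$. First, $D$ attains its infimum; since $D$ need not be proper, this needs an argument. The function $t\mapsto d(t,xt)=\|x\|+2d(t,\mathrm{Axis}_x)$ is affine on each edge, because the axis is a subgraph. Its slope there is $0$ or $\pm2$, and its values at vertices are integers. So on an edge with parameter $u\in[0,1]$, $D$ is a maximum of finitely many functions of the forms $m$, $p+2u$, $q-2u$ with $m,p,q\in\mathbb Z$. Its minimum on the edge is attained at an endpoint, or on a piece of slope $0$, or at a crossing $p+2u=q-2u$, where the value is $\frac{p+q}2$. So it lies in $\frac12\mathbb Z_{\ge0}$. The set of these edge minima has a least element, and $D$ attains its infimum at some $t$.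

Suppose $\mathrm{ext}_\Sigma(t)=\{e\}$ at this $t$. Let $\sigma t,\sigma't$ be a diametral pair and $x=\sigma^{-1}\sigma'$. Both elements are extreme, so $[t,xt]$ and $[t,x^{-1}t]$ both start in direction $e$. Move $t$ by a small $\eta$ in direction $e$ to $t'$. Then $t'\in[t,xt]$, and $xt'$ lies at distance $\eta$ from $xt$ on $[xt,t]=x[t,x^{-1}t]$. So $d(t',xt')=d(t,xt)-2\eta$. For non-diametral pairs the distance stays below $D(t)$ for small $\eta$ by continuity. So $D(t')<D(t)$, a contradiction. Hence $t\in K_\Sigma$. $\square$

**Lemma 6 (localization).** If $A,R\subset F$ are finite with $|A|,|R|\ge2$ and (H) holds, there is $y\in F$ with $Ay\cup Ry\subset\widetilde\Gamma$.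

*Proof.* **Step 1: find a base point that suits both sets.** We claim there is $t\in T$ with either (i) $|\mathrm{ext}_A(t)|\ge2$ and $|\mathrm{ext}_R(t)|\ge2$, or (ii) $\mathrm{ext}_A(t)\cap\mathrm{ext}_R(t)=\emptyset$.

If $K_A\cap K_R\ne\emptyset$ we get (i). Otherwise, by (F5), let $\gamma:[0,\ell]\to T$ be a geodesic from $\gamma(0)\in K_A$ to $\gamma(\ell)\in K_R$; let $u_1=\sup\{u:\gamma(u)\in K_A\}$ and $t=\gamma(u_1)$. Write fwd and back for the directions along $\gamma$. By convexity $\gamma(u)\in K_A$ for $u<u_1$.

Suppose $t\in K_A$. Then $t\notin K_R$, so $u_1<\ell$, and $\mathrm{ext}_R(t)=\{\text{fwd}\}$ by (F4), since $\gamma(\ell)\in K_R$ lies forward. If $\text{fwd}\in\mathrm{ext}_A(t)$, then by (F2) $\text{fwd}\in\mathrm{ext}_A$ at points of $\gamma$ just after $t$. These points are not in $K_A$, so $\mathrm{ext}_A=\{\text{fwd}\}$ there, and by (F4) $K_A$ lies forward of them. But $\gamma(0)\in K_A$ lies back, a contradiction. So $\text{fwd}\notin\mathrm{ext}_A(t)$, which is (ii).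

Suppose $t\notin K_A$. Then $u_1>0$, and $\mathrm{ext}_A(t)=\{\text{back}\}$ by (F4), since $\gamma(0)\in K_A$ lies back. The points $\gamma(u)$ with $u<u_1$ lie in $K_A$, hence not in $K_R$. If $\text{back}\in\mathrm{ext}_R(t)$, then by (F2) $\text{back}\in\mathrm{ext}_R$ at points just before $t$, so $\mathrm{ext}_R=\{\text{back}\}$ there. By (F4) $K_R$ lies back of them, although $\gamma(\ell)\in K_R$ lies forward, a contradiction. So again (ii).

Fix this $t$. "Extreme" now means $t$-extreme.

**Step 2: extreme elements with different directions have quotient in $W$.** Let $\alpha\in A$, $\beta\in R$ be extreme with $e(\alpha)\ne e(\beta)$. Then $\alpha\beta^{-1}\in W$. Otherwise take $x\neq 1$ from (H). As $\alpha x\in A$ and $x=\alpha^{-1}(\alpha x)$, the geodesic $[t,xt]$ starts in direction $e(\alpha)$. As $\beta x\in R$, it also starts in direction $e(\beta)$, a contradiction.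

**Step 3: four extreme elements put $\alpha t$ on the axis of an element of $W$.** Let $\alpha\ne\alpha'$ in $A$ and $\beta\ne\beta'$ in $R$ be extreme with
$$e(\alpha')\ne e(\beta)\quad\text{and}\quad e(\beta')\ne e(\alpha). \tag{8}$$
Then $\alpha t\in\widetilde\Gamma$. To see this, put $x=\alpha^{-1}\alpha'$ and $y=\beta^{-1}\beta'$. The geodesic $[t,xt]$ leaves $t$ in direction $e(\alpha)$. Since $x^{-1}=\alpha'^{-1}\alpha$, its direction at $xt$ back to $t$ is $x\,e(\alpha')$. Likewise $x[t,yt]$ leaves $xt$ in direction $x\,e(\beta)$, and its direction at $xyt$ back to $xt$ is $xy\,e(\beta')$. The next translate $xy[t,xt]$ leaves $xyt$ in direction $xy\,e(\alpha)$. By (8) there is no backtracking at $xt$ or at $xyt$. So the $\langle xy\rangle$-translates of $[t,xt]\cup x[t,yt]$ form a geodesic line through $t$, translated nontrivially by $xy$. It is the axis of $xy\ne1$. So $\alpha t$ lies on the axis of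
$$\alpha\,xy\,\alpha^{-1}=\alpha'\,y\,\alpha^{-1}=(\alpha'\beta^{-1})(\beta'\alpha^{-1}).$$
Both factors are in $W$ by Step 2 and (8) (the second is $(\alpha\beta'^{-1})^{-1}$). Since $\widetilde\Gamma$ contains axes of elements of $W$, $\alpha t\in\widetilde\Gamma$.

**Step 4: every extreme element occurs in such a quadruple.** Let $\alpha\in A$ be extreme. In case (ii), take any extreme $\alpha'\ne\alpha$ in $A$ and any two extreme $\beta\ne\beta'$ in $R$; then (8) holds as the direction sets are disjoint. In case (i), choose an extreme $\alpha'\in A$ with $e(\alpha')\ne e(\alpha)$. If $e(\alpha)\in\mathrm{ext}_R(t)$, take extreme $\beta,\beta'\in R$ with $e(\beta)=e(\alpha)$ and $e(\beta')\ne e(\alpha)$. If $e(\alpha)\notin\mathrm{ext}_R(t)$, take an extreme $\beta\in R$ with $e(\beta)\ne e(\alpha')$, which exists as $|\mathrm{ext}_R(t)|\ge2$, and any other extreme $\beta'\in R$. In both cases (8) holds. So $\alpha t\in\widetilde\Gamma$ for every extreme $\alpha\in A$. As (H) and the conditions (i), (ii) are symmetric in $A$ and $R$, also $\beta t\in\widetilde\Gamma$ for every extreme $\beta\in R$.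

**Step 5: from leaves to the whole sets, and from $t$ to a vertex.** All leaves of the hulls of $At$ and $Rt$ lie in the convex set $\widetilde\Gamma$, so $At\cup Rt\subset\widetilde\Gamma$. If $t$ is a vertex, put $y=t$. Otherwise let $y$ be an endpoint of the edge containing $t$. For $\sigma\in A\cup R$ the subgraph $\widetilde\Gamma$ contains the interior point $\sigma t$ of an edge, hence the whole edge, including $\sigma y$. $\square$

## The folded graph of $W$ and its graph of pairs

From now on $F$ and $W$ are the concrete groups above. Let $\Gamma$ be the graph with the 11 vertices $*,P,Q,U_b,V_b,U_c,V_c,U_d,V_d,U_e,V_e$ and these labelled directed edges: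

| label | edges |
|---|---|
| $a$ | $*\to P,\quad Q\to *,\quad U_c\to V_c,\quad V_e\to U_e$ |
| $b$ | $*\to U_b,\quad V_b\to *,\quad Q\to P$ |
| $c$ | $*\to U_c,\quad V_c\to *,\quad V_b\to U_b$ |
| $d$ | $*\to U_d,\quad V_d\to *,\quad P\to Q$ |
| $e$ | $*\to U_e,\quad V_e\to *,\quad V_d\to U_d$ |

Traversing an edge backwards reads the inverse letter. Each vertex has at most one incoming and at most one outgoing edge of each label: $\Gamma$ is *folded*. Hence a path is determined by its start and its label, and a path without backtracking has a reduced label. If an unreduced word labels a path from $*$, then so does its reduction, with the same end, since a subword $\ell\ell^{-1}$ runs along an edge and back along the same edge.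

As a toy example of what follows, the folded graph of $3\mathbb Z\le\mathbb Z$ is a triangle with three edges labelled $a$, and the vertex reached by $n$ records $n$ modulo 3.

**Lemma 7.** $W$ is free with basis $\omega_1,\dots,\omega_6$, and $W$ is the set of labels of closed paths at $*$ in $\Gamma$. Let $\widetilde\Gamma\subset T$ be the union of all geodesics from $1$ to those $g\in F$ whose reduced word labels a path in $\Gamma$ from $*$, and let $\varphi(g)$ be the end of that path. Then $\widetilde\Gamma$ is a $W$-invariant subtree whose vertices are exactly these $g$; each edge $g-gx$ of $\widetilde\Gamma$ corresponds to an edge of $\Gamma$ labelled $x$ from $\varphi(g)$ to $\varphi(gx)$; and for vertices $g,h$ of $\widetilde\Gamma$,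
$$\varphi(g)=\varphi(h)\iff Wg=Wh. \tag{9}$$

*Proof.* **Freeness.** As $\Gamma$ is folded, nontrivial reduced closed paths have nontrivial reduced labels, so $\pi_1(\Gamma,*)\to F$ is injective. The ten edges joining $*$ to the other vertices form a spanning tree, and the other six edges give a basis of $\pi_1(\Gamma,*)$. Its labels, read from $*$ through the tree, across the edge, and back, are
$$\begin{aligned}
Q\to P:&\ a^{-1}ba^{-1}=\omega_1^{-1}, & V_b\to U_b:&\ b^{-1}cb^{-1}=\omega_2^{-1}, & U_c\to V_c:&\ cac=\omega_3,\\
P\to Q:&\ ada=\omega_4^{-1}, & V_d\to U_d:&\ d^{-1}ed^{-1}=\omega_5^{-1}, & V_e\to U_e:&\ e^{-1}ae^{-1}=\omega_6^{-1}.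
\end{aligned}$$
So the image of $\pi_1(\Gamma,*)$ is $W$, free on the $\omega_k$.

**The subtree.** Prefixes of words labelling paths from $*$ again label such paths, so $\widetilde\Gamma$ is a subtree with the stated vertices and edges. For $w\in W$ and a vertex $g$ of $\widetilde\Gamma$, the concatenated word for $wg$ labels a closed path at $*$ followed by the path of $g$. Its reduction labels a path with the same end. So $wg\in\widetilde\Gamma$ and $\varphi(wg)=\varphi(g)$. This gives $W$-invariance and "$\Leftarrow$" in (9). Conversely, if $\varphi(g)=\varphi(h)$, then going along the path of $g$ and back along that of $h$ is a closed path at $*$ labelled $gh^{-1}$, so $gh^{-1}\in W$. $\square$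

**Definition (graph of pairs).** Its vertices are the ordered pairs of distinct vertices of $\Gamma$. Each ordered pair of distinct equally labelled edges $i\to i'$, $j\to j'$ of $\Gamma$ gives an edge $(i,j)-(i',j')$. (Here $i\ne j$ and $i'\ne j'$ because $\Gamma$ is folded.)

It records two points of $\Gamma$ that move simultaneously by the same letter. For the triangle of $3\mathbb Z$, with edges $*\to P\to Q\to *$, the pair graph has the cycle $(*,P)-(P,Q)-(Q,*)-(*,P)$: moving by $a^3$ returns to the same pair. Our $\Gamma$ behaves differently.

**Lemma 8.** All components of the graph of pairs of $\Gamma$ are trees. The nontrivial components are the following and their transposes: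

* $D_b$: $(U_c,U_b)-(*,V_b)-(U_b,*)-(V_b,V_c)$
* $D_c$: $(Q,U_c)-(*,V_c)-(U_c,*)-(V_c,P)$
* $D_d$: $(U_e,U_d)-(*,V_d)-(U_d,*)-(V_d,V_e)$
* $D_e$: $(P,U_e)-(*,V_e)-(U_e,*)-(V_e,Q)$
* $D_0$: the edge $(*,Q)-(P,*)$, with $(U_b,P),(V_d,P)$ attached to $(*,Q)$ and $(Q,V_b),(Q,U_d)$ attached to $(P,*)$
* $D'$: $(U_c,V_e)-(V_c,U_e)$

*Proof.* Up to transposition the graph has $\binom42+4\binom32=18$ edges, which we read off the table of $\Gamma$:

* $a$: $(*,Q)-(P,*)$; $(*,U_c)-(P,V_c)$; $(*,V_e)-(P,U_e)$; $(Q,U_c)-(*,V_c)$; $(Q,V_e)-(*,U_e)$; $(U_c,V_e)-(V_c,U_e)$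
* $b$: $(*,V_b)-(U_b,*)$; $(*,Q)-(U_b,P)$; $(V_b,Q)-(*,P)$
* $c$: $(*,V_c)-(U_c,*)$; $(*,V_b)-(U_c,U_b)$; $(V_c,V_b)-(*,U_b)$
* $d$: $(*,V_d)-(U_d,*)$; $(*,P)-(U_d,Q)$; $(V_d,P)-(*,Q)$
* $e$: $(*,V_e)-(U_e,*)$; $(*,V_d)-(U_e,U_d)$; $(V_e,V_d)-(*,U_d)$

Each edge displayed in the six components is one of these or the transpose of one. For example, $(U_b,*)-(V_b,V_c)$ is the transpose of the last edge in row $c$. The components display $3+3+3+3+5+1=18$ edges, and each of the 18 is used once. They display $4+4+4+4+6+2=24$ pairs. The 24 unordered pairs underlying them are $\{*,i\}$ for the ten vertices $i\neq *$, and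
$$\begin{gathered}\{U_b,U_c\},\{V_b,V_c\},\{Q,U_c\},\{P,V_c\},\{U_d,U_e\},\{V_d,V_e\},\{P,U_e\},\\ \{Q,V_e\},\{P,U_b\},\{P,V_d\},\{Q,V_b\},\{Q,U_d\},\{U_c,V_e\},\{V_c,U_e\}.\end{gathered} \tag{10}$$
These are all different. So no two of the displayed pairs coincide or are transposes of one another, and the displayed graphs and their transposes are disjoint and contain all edges. Each is connected with one edge fewer than vertices, hence a tree. The remaining pairs are isolated. $\square$

## From repeated products to partners in a box $I\times J$

Let $I,J\subset V(\Gamma)$. A *partner* of $(i,j)\in I\times J$, $i\ne j$, is another element of $I\times J$ in the same component of the pair graph.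

**Proposition 9.** If $(F,W)$ is not a UP-pair, there are $I,J\subset V(\Gamma)$ with $|I|,|J|\ge2$ such that every $(i,j)\in I\times J$ with $i\ne j$ has a partner.

*Proof.* Let $A,B$ be finite and non-empty with $AB\not\subset W$ and no element of $AB\setminus W$ uniquely represented. Put $R=B^{-1}$; then (H) holds.

**Step 1: neither $A$ nor $R$ lies in one right coset of $W$.** This will make $|I|,|J|\ge2$. Suppose $R=W_0\beta_0$ with $W_0\subset W$. Put $A'=A\beta_0^{-1}$, so $AB=A'W_0^{-1}$, with representations corresponding bijectively. As $AB\not\subset W$, some left coset $hW\ne W$ meets $A'$. The products lying in $hW$ are exactly those of $(A'\cap hW)W_0^{-1}$. Now $h^{-1}(A'\cap hW)\cdot W_0^{-1}\subset W$ has a unique product, since $W$ is free and hence UP. Multiplying by $h$ we get a uniquely represented element of $AB$ in $hW$, outside $W$: a contradiction. Similarly, suppose $A=W_0\alpha_0$ with $W_0\subset W$. Then $AB=W_0(\alpha_0B)$, some coset $Wh\ne W$ meets $\alpha_0B$, and the products in $Wh$ are exactly those of $W_0(\alpha_0B\cap Wh)$. The unique product of $W_0\cdot(\alpha_0B\cap Wh)h^{-1}\subset W$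 gives a contradiction. In particular $|A|,|R|\ge2$.

**Step 2: move into $\widetilde\Gamma$.** By Lemma 6 there is $y$ with $Ay\cup Ry\subset\widetilde\Gamma$. Replace $A,R$ by $Ay,Ry$. This changes neither the products $\alpha\beta^{-1}$, nor (H), nor whether two elements lie in the same right coset of $W$. Let $I=\varphi(A)$ and $J=\varphi(R)$. By (9) and Step 1, $|I|,|J|\ge2$.

**Step 3: a second representation is a non-backtracking path of pairs.** Let $(i,j)\in I\times J$, $i\ne j$, $i=\varphi(\alpha)$, $j=\varphi(\beta)$ with $\alpha\in A$, $\beta\in R$. By (9) $\alpha\beta^{-1}\notin W$, so (H) gives $x\ne1$ with $\alpha x\in A$, $\beta x\in R$. The geodesics from $\alpha$ to $\alpha x$ and from $\beta$ to $\beta x$ lie in the subtree $\widetilde\Gamma$, so the reduced word $x$ labels paths in $\Gamma$ from $i$ to $\varphi(\alpha x)$ and from $j$ to $\varphi(\beta x)$. For every prefix $v$ of $x$ we have $(\alpha v)(\beta v)^{-1}=\alpha\beta^{-1}\notin W$, so $\varphi(\alpha v)\ne\varphi(\beta v)$ by (9). So at each letter two distinct edges with the same label are traversed in the same sense,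 and $x$ labels a path of positive length in the pair graph from $(i,j)$ to $(\varphi(\alpha x),\varphi(\beta x))\in I\times J$. It has no backtracking: traversing an edge and immediately returning along it would give two consecutive mutually inverse letters in the reduced word $x$. As the component is a tree (Lemma 8), the endpoint differs from $(i,j)$. So it is a partner of $(i,j)$. $\square$

**The four-term cycle at this point.** Take $(x_1,\dots,x_4)=(a,b,a^{-1},d)$, so $\omega_1=ab^{-1}a$, $\omega_2=bab$, $\omega_3=a^{-1}d^{-1}a^{-1}$, $\omega_4=da^{-1}d$. The corresponding folded graph has $a$-edges $*\to P$, $Q\to *$, $U_b\to V_b$, $V_d\to U_d$; $b$-edges $*\to U_b$, $V_b\to *$, $Q\to P$; $d$-edges $*\to U_d$, $V_d\to *$, $P\to Q$. The construction of Proposition 3 would work with it, with four letters $z_i$. But a box as in Proposition 9 exists: let $I=\{*,P,Q\}$ and $J=\{U_b,V_b,U_d,V_d\}$. The $a$-edges give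
$$(Q,U_b)-(*,V_b),\quad(*,U_b)-(P,V_b),\quad(*,V_d)-(P,U_d),\quad(Q,V_d)-(*,U_d),$$
and the $b$- and $d$-edges give $(P,U_b)-(Q,*)-(P,V_d)$ and $(Q,V_b)-(P,*)-(Q,U_d)$. All twelve pairs of $I\times J$ have partners. This does not decide whether the four-term pair is a UP-pair, but our argument stops here. With six terms there is no such box.

## No box with partners

Call distinct $i,j$ *linked* if $(i,j)$ lies in a nontrivial component of the pair graph. By Lemma 8 and (10), $*$ is linked to every other vertex, and the other links are:

| vertex | linked to (besides $*$) | vertex | linked to (besides $*$) |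
|---|---|---|---|
| $U_b$ | $U_c,P$ | $V_b$ | $V_c,Q$ |
| $U_c$ | $U_b,Q,V_e$ | $V_c$ | $V_b,P,U_e$ |
| $U_d$ | $U_e,Q$ | $V_d$ | $V_e,P$ |
| $U_e$ | $U_d,P,V_c$ | $V_e$ | $V_d,Q,U_c$ |
| $P$ | $V_c,U_e,U_b,V_d$ | $Q$ | $U_c,V_e,V_b,U_d$ |

Two symmetries help to check this and the next table at a board. The permutation fixing $*$ with $P\leftrightarrow Q$ and $U\leftrightarrow V$ (same index) carries $\Gamma$ to itself with all edges reversed. The permutation fixing $*$ with $P\leftrightarrow Q$, and with indices $b\leftrightarrow d$, $c\leftrightarrow e$ exchanged on the $U$'s and on the $V$'s, carries $\Gamma$ to itself with the labels $b\leftrightarrow d$, $c\leftrightarrow e$ exchanged and the $a$-edges reversed. Both therefore act on the pair graph, and every vertex other than $*$ can be moved to $U_b$, $U_c$ or $P$.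

**Lemma 10.** There are no $I,J\subset V(\Gamma)$ with $|I|,|J|\ge2$ such that every $(i,j)\in I\times J$ with $i\ne j$ has a partner.

*Proof.* Suppose $I,J$ exist. A pair with a partner lies in a nontrivial component, so any $i\in I$ and $j\in J$ are equal or linked. The pair graph is invariant under transposition, so the situation is symmetric in $I$ and $J$.

**Step 1: $*\notin J$ and $*\notin I$.** This removes the one vertex that is linked to everything. Suppose $*\in J$. Choose $x\in I$, $x\ne*$, and let $(r,s)$ be a partner of $(x,*)$. Since $x\in I$ and $s\in J$, the vertices $x,s$ are equal or linked. Here are all other members $(r,s)$ of the component of $(x,*)$: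

| $x$ | members with $s\ne x$ (in each, $x,s$ are unlinked) | members with $s=x$ |
|---|---|---|
| $U_b$ | $(*,V_b),(V_b,V_c)$ | $(U_c,U_b)$ |
| $V_b$ | $(U_b,U_c),(*,U_b)$ | $(V_c,V_b)$ |
| $U_c$ | $(*,V_c),(V_c,P)$ | $(Q,U_c)$ |
| $V_c$ | $(U_c,Q),(*,U_c)$ | $(P,V_c)$ |
| $U_d$ | $(*,V_d),(V_d,V_e)$ | $(U_e,U_d)$ |
| $V_d$ | $(U_d,U_e),(*,U_d)$ | $(V_e,V_d)$ |
| $U_e$ | $(*,V_e),(V_e,Q)$ | $(P,U_e)$ |
| $V_e$ | $(U_e,P),(*,U_e)$ | $(Q,V_e)$ |
| $P$ | $(*,Q),(Q,V_b),(Q,U_d)$ | $(U_b,P),(V_d,P)$ |
| $Q$ | $(*,P),(P,U_b),(P,V_d)$ | $(V_b,Q),(U_d,Q)$ |

For instance, for $x=U_b$ the component is $D_b$, and $U_b$ is linked to neither $V_b$ nor $V_c$. So the partner is from the last column: it is $(y,x)$ with $x\to y$, where the arrows are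
$$U_b\to U_c\to Q,\quad V_b\to V_c\to P,\quad U_d\to U_e\to P,\quad V_d\to V_e\to Q,$$
$$P\to U_b,\quad P\to V_d,\quad Q\to V_b,\quad Q\to U_d .$$
Thus $y\in I$, $y\ne*$, and $x\in J$. Apply the same to $(y,*)$: there is $z\in I$ with $y\to z$. Now $(z,x)\in I\times J$, so $z,x$ are equal or linked. But following two arrows, the possible $\{x,z\}$ are
$$\begin{gathered}
\{U_b,Q\},\ \{V_b,P\},\ \{U_c,V_b\},\ \{U_c,U_d\},\ \{V_c,U_b\},\ \{V_c,V_d\},\ \{U_d,P\},\ \{V_d,Q\},\\
\{U_e,U_b\},\ \{U_e,V_d\},\ \{V_e,V_b\},\ \{V_e,U_d\},\ \{P,U_c\},\ \{P,V_e\},\ \{Q,V_c\},\ \{Q,U_e\},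
\end{gathered}$$
and none is linked, while $x\neq z$ in each. This is a contradiction. By symmetry $*\notin I$.

**Step 2: the pairs without $*$.** As $|I|,|J|\ge2$, there is $(i,j)\in I\times J$ with $i\ne j$; it has a partner. Up to exchanging $I$ and $J$, both are $*$-free pairs in one of the components listed in Lemma 8. In all but the last two situations, combining the first entry of one pair with the second of the other gives an unlinked pair of distinct vertices in $I\times J$:

* $D_b$: $(U_c,U_b),(V_b,V_c)$ force $(U_c,V_c)\in I\times J$, unlinked.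
* $D_c$: $(Q,U_c),(V_c,P)$ force $(Q,P)$, unlinked.
* $D_d$: $(U_e,U_d),(V_d,V_e)$ force $(U_e,V_e)$, unlinked.
* $D_e$: $(P,U_e),(V_e,Q)$ force $(P,Q)$, unlinked.
* $D'$: $(U_c,V_e),(V_c,U_e)$ force $(U_c,U_e)$, unlinked.
* $D_0$, mixed: one of $(U_b,P),(V_d,P)$ and one of $(Q,V_b),(Q,U_d)$ force $(Q,P)$, unlinked.
* $D_0$, with $(U_b,P),(V_d,P)$: then $U_b,V_d\in I$, and some $j'\in J\setminus\{P\}$ is equal or linked to both. As $j'\ne*$, we get $j'\in\{U_b,U_c\}\cap\{V_d,V_e\}=\emptyset$.
* $D_0$, with $(Q,V_b),(Q,U_d)$: then $V_b,U_d\in J$, and some $i'\in I\setminus\{Q\}$ is equal or linked to both. As $i'\neq*$, we get $i'\in\{V_b,V_c\}\cap\{U_d,U_e\}=\emptyset$.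

All cases are contradictory. $\square$

**Proposition 11.** $(F,W)$ is a UP-pair.

*Proof.* Otherwise Proposition 9 produces $I,J$ as excluded by Lemma 10. $\square$

## Assembling the proof of Theorem 1

By (2), $G$ is the fundamental group of a star of groups: the central vertex group is $E$, the outer vertex groups are the $F_s$ ($s\in S$), and all edge groups are $E$. It acts without inversions on the Bass–Serre tree. Vertex stabilizers are conjugate to $E$ or to some $F_s$, which are free, hence UP. Let $v$ be a vertex and $\delta$ an incident edge. If $v$ has the central type, then $(G_v,G_\delta)\cong(E,E)$, vacuously a UP-pair. If $v$ has the type of $F_s$, then a conjugation carries $(F_s,W_s)$ to $(G_v,G_\delta)$, and $(F_s,W_s)\cong(F,W)$ is a UP-pair by Proposition 11. So Theorem 4 shows that $G$ has unique products. Proposition 3 gives the finite set $A$ without extremal elements, so $G$ is not diffuse. This proves Theorem 1. $\square$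

## Homomorphisms to diffuse groups, and products $K\times G$

*Proof of Theorem 2.* **Part (1): propagating fibres over an extremal value.** The set $A$ of Proposition 3 generates $G$: it contains every $z_i$, and $x_{s,k}=(x_{s,k}s)s^{-1}$. Let $f:G\to H$ be a homomorphism with $H$ diffuse, and suppose $|f(A)|\ge2$. Let $q$ be an extremal element of $f(A)$ and $A_q=A\cap f^{-1}(q)\ne\emptyset$. If $\alpha\in A_q$ and $g\alpha,g^{-1}\alpha\in A$, then $f(g)q$ and $f(g)^{-1}q$ both lie in $f(A)$. Extremality gives $f(g)=1$, so $g\alpha,g^{-1}\alpha\in A_q$.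

Apply this with the witnesses $g$ from the proof of Proposition 3. If $s\in A_q$, then $x_{s,1}s\in A_q$. If $x_{s,k}s\in A_q$, then $x_{s,k+1}s$ and $\tau_{s,k}$ are in $A_q$; cycling through $k$, so are all $x_{s,k}s$ and all of $T_s\ni1$. So $1\in A_q$, whichever element of $A_q$ we started from. From $1$, using $g=z_i$ for each $i$, we get $S\subset A_q$, and then all $x_{s,k}s\in A_q$ for each $s$. Thus $A_q=A$ and $|f(A)|=1$, a contradiction. So $f(A)=\{f(1)\}=\{1\}$, and $f$ is trivial because $A$ generates $G$.

Left-orderable groups are diffuse, so every left-orderable quotient of $G$ is trivial. If the finitely generated abelianization were infinite, $G$ would map onto $\mathbb Z$, which is diffuse, contradicting what we proved.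

**Part (2): a unique product in each coordinate.** Let $K$ be UP and let $P,Q\subset K\times G$ be finite and non-empty. Let $k=k_1k_2$ be a unique product of the projections of $P$ and $Q$ to $K$. The fibres of $P$ over $k_1$ and of $Q$ over $k_2$ project injectively to finite non-empty subsets of $G$; let $h=h_1h_2$ be a unique product of these. If $(k,h)=(k_1',h_1')(k_2',h_2')$ with factors in $P$ and $Q$, then $k_1'=k_1$ and $k_2'=k_2$ by uniqueness in $K$. So both factors lie in the chosen fibres, and $h_1'=h_1$, $h_2'=h_2$. Hence $K\times G$ is UP. It contains $K$.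

The finite set $\{1\}\times A$ has no extremal element: if $g\ne1$ is a witness for $\alpha\in A$, then $(1,g)$ is one for $(1,\alpha)$. So $K\times G$ is not diffuse. $\square$
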